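\title{Rainbow paths in replication graphs: the leading constant is below $5/16$}

\begin{abstract}
Replace each vertex of the path $P_n$ by a clique and each edge by all edges between the two corresponding cliques. Let $\rho_R(P_n)$ be the least number of vertices of such a graph in which every proper coloring contains $n$ vertices of distinct colors, one in each clique. We disprove the conjecture that $\rho_R(P_n)=n^2/4+n^2/16+O(n)$. We show that $\rho_R(P_n)/n^2$ converges to its infimum $\lambda$ and that $2/7\le\lambda\le(\sqrt{42}-4)/8<5/16$. Hall's theorem turns the problem into one about integer sequences. The upper bound comes from periodic sequences built from four-letter blocks, and the lower bound from a weighted average of independent set estimates.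
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $H$ be a graph with vertices $h_1,\dots,h_m$. A \emph{replication graph} of $H$ is obtained by replacing each vertex $h_i$ by a clique $K_i$ with $|K_i|\ge1$, joining every vertex of $K_i$ to every vertex of $K_j$ when $h_ih_j$ is an edge of $H$, and adding no other edges. Any choice of one vertex from each $K_i$ induces a copy of $H$; call such a choice a \emph{transversal}. A coloring of the vertices is \emph{proper} if adjacent vertices receive different colors, and a set of vertices is \emph{rainbow} if its colors are pairwise distinct. We write $G\stackrel{R}{\rightarrow}H$ if every proper coloring of the replication graph $G$ has a rainbow transversal, and we let $\rho_R(H)$ be the least number of vertices of a replication graph $G$ of $H$ with $G\stackrel{R}{\rightarrow}H$.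

Thus $\rho_R(H)$ measures how much the vertices of $H$ must be inflated before properness alone forces a rainbow copy of $H$. Edges of $H$ help, since they force colors apart. If $H$ is complete, no inflation is needed and $\rho_R(H)=m$. If $H$ has no edges, then $\rho_R(H)=m(m+1)/2$: cliques of sizes $1,2,\dots,m$ allow a greedy choice of new colors in increasing order of size, and if the $j$-th smallest clique had fewer than $j$ vertices, then the $j$ smallest cliques could be colored with $j-1$ colors. The path $P_n$ on $n$ vertices has few edges, so the growth is quadratic; a short argument (Lemma~\ref{lem:simple}) gives $n^2/4<\rho_R(P_n)\le n(n+1)/2$. The question is the constant. The following conjecture comes from the paper of Szyku{\l}a and Kisielewicz~\cite{SK}.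

\begin{quote}
\textbf{Conjecture.} $\rho_R(P_n)=n^2/4+n^2/16+O(n)$; that is, there is an absolute constant $M$ with $\bigl|\rho_R(P_n)-\frac5{16}n^2\bigr|\le Mn$ for all $n\ge1$.
\end{quote}

The value $\frac5{16}$ is a natural guess: Example~\ref{ex:base} below is a construction with this constant that meets every constraint of our method with equality. Nevertheless it can be improved. Write $\rho(n)=\rho_R(P_n)$.

\begin{theorem}\label{thm:main}
The limit $\lambda=\lim_{n\to\infty}\rho(n)/n^2$ exists and equals $\inf_n\rho(n)/n^2$. Moreover $\lambda\le\frac9{29}<\frac5{16}$. Hence no constant $M$ satisfies $|\rho(n)-\frac5{16}n^2|\le Mn$ for all $n$, and the conjecture fails already in the leading term.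
\end{theorem}

\begin{theorem}\label{thm:bounds}
We have $\rho(n)\ge\lambda n^2\ge\frac27n^2$ for all $n\ge1$, and
\[
0.2857\ldots=\frac27\ \le\ \lambda\ \le\ \frac{\sqrt{42}-4}{8}=0.31009\ldots<\frac5{16}=0.3125 .
\]
\end{theorem}

We do not determine $\lambda$ exactly. Section~\ref{sec:words} removes the colorings from the problem and proves that the limit exists. Section~\ref{sec:periodic} develops the tools for constructions, Section~\ref{sec:upper} uses them to prove the upper bounds, and Section~\ref{sec:lower} proves the lower bound.

\section{Good words}\label{sec:words}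

A replication graph of $P_n$ is determined by the clique sizes $x_i=|K_i|$. A \emph{word} is a finite sequence $x=(x_1,\dots,x_n)$ of positive integers, its \emph{letters}; its number of letters is its \emph{length}, and $\sigma(x)=\sum_ix_i$ is its \emph{sum}. Let $I\subseteq[n]=\{1,\dots,n\}$. A \emph{clique of $I$} is a subset $Q\subseteq I$ of the form $\{i\}$ or $\{i,i+1\}$, and $x(Q)=\sum_{i\in Q}x_i$. Put
\[
\omega_x(I)=\max\{x(Q): Q\text{ a clique of }I\},\qquad \omega_x(\emptyset)=0 .
\]
This is the size of a largest clique of the replication graph inside $\bigcup_{i\in I}K_i$, so every proper coloring uses at least $\omega_x(I)$ colors there. We call $x$ \emph{good} if $|I|\le\omega_x(I)$ for all $I\subseteq[n]$.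

Recall Hall's theorem: finite sets $S_1,\dots,S_n$ have pairwise distinct representatives $s_i\in S_i$ if and only if $|\bigcup_{i\in I}S_i|\ge|I|$ for every $I\subseteq[n]$.

\begin{lemma}\label{lem:hall}
Let $G$ be the replication graph of $P_n$ with $|K_i|=x_i$. Then $G\stackrel{R}{\rightarrow}P_n$ if and only if $x$ is good. Hence $\rho(n)$ is the minimum of $\sigma(x)$ over good words $x$ of length $n$.
\end{lemma}

\begin{proof}
Let $x$ be good, fix a proper coloring, and let $S_i$ be the set of colors on $K_i$. For every $I$ we have $|\bigcup_{i\in I}S_i|\ge\omega_x(I)\ge|I|$. By Hall's theorem the sets $S_i$ have distinct representatives, and vertices of these colors, one in each $K_i$, form a rainbow transversal.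

Conversely, let $\omega=\omega_x(I)<|I|$. For $i\in I$, color $K_i$ with the colors $1,\dots,x_i$ if $i$ is odd and with $\omega-x_i+1,\dots,\omega$ if $i$ is even. If $i,i+1\in I$, then $x_i+x_{i+1}\le\omega$, so the two color sets are disjoint; cliques $K_i,K_j$ with $|i-j|\ge2$ are not adjacent. Give all remaining vertices new, pairwise distinct colors. This coloring is proper and uses fewer than $|I|$ colors on $\bigcup_{i\in I}K_i$, so no transversal is rainbow.
\end{proof}

The second half of the proof is the place where the structure of the path enters: the split into odd and even positions produces a coloring that uses only $\omega_x(I)$ colors.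

It is convenient to fix the clique bound and maximize the set. For real $\kappa\ge0$ call $I$ \emph{$\kappa$-bounded} if $\omega_x(I)\le\kappa$, and let $\alpha_\kappa(x)$ be the largest size of a $\kappa$-bounded set. Then
\begin{equation}\label{eq:good}
x\text{ is good}\iff\alpha_\kappa(x)\le\kappa\text{ for all real }\kappa\ge0 .
\end{equation}
Indeed, if $x$ is good and $I$ is $\kappa$-bounded, then $|I|\le\omega_x(I)\le\kappa$; for the converse take $\kappa=\omega_x(I)$. All upper bounds on $\alpha_\kappa$ below come from two facts.
\begin{itemize}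
\item \emph{Exclusion.} A $\kappa$-bounded set contains no $i$ with $x_i>\kappa$, and at most one of $i,i+1$ when $x_i+x_{i+1}>\kappa$.
\item \emph{Subadditivity.} If $x$ is a concatenation of words, then $\alpha_\kappa(x)$ is at most the sum of their $\alpha_\kappa$, because the part of a $\kappa$-bounded set in one piece is $\kappa$-bounded in that piece.
\end{itemize}

For example, $(1,1,1)$ is not good, since $\omega(\{1,3\})=1$; the coloring is $1,2,1$. The word $(1,1,2)$ is good: by exclusion $\alpha_\kappa$ is $0$ for $\kappa<1$, at most $1$ for $\kappa<2$, and at most $2$ for $\kappa<3$. So $\rho(3)=4$.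

\begin{lemma}\label{lem:simple}
For all $n\ge1$ we have $n^2/4<\rho(n)\le n(n+1)/2$.
\end{lemma}

\begin{proof}
The word $(1,2,\dots,n)$ is good, since $|I|\le\max I\le\omega(I)$. Conversely, let $x$ be good and let $v_j$ be its $j$-th smallest letter. Among the positions of the $j$ smallest letters at least $j/2$ have the same parity. They form a $v_j$-bounded set, because no two of them are adjacent, so $v_j\ge j/2$ by \eqref{eq:good}. Hence $\sigma(x)\ge\sum_{j\le n}j/2>n^2/4$.
\end{proof}

For a word $x$ let $x^R$ be the concatenation of $R$ copies of $x$, and let $Rx+r$ be the word obtained by replacing each letter $v$ by $Rv+r$. Multiplying the letters by $m$ and repeating the word $m$ times multiplies the length by $m$ and the sum by $m^2$, so it preserves the ratio of the sum to the square of the length. It also preserves goodness, and this gives the limit.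

\begin{lemma}\label{lem:limit}
The limit $\lambda=\lim_n\rho(n)/n^2$ exists and equals $\inf_n\rho(n)/n^2$.
\end{lemma}

\begin{proof}
Deleting the last letter of a good word leaves a good word, so $\rho$ is nondecreasing. Let $x$ be good of length $n$. By subadditivity and \eqref{eq:good}, $\alpha_\kappa((mx)^m)\le m\,\alpha_\kappa(mx)=m\,\alpha_{\kappa/m}(x)\le\kappa$, so $(mx)^m$ is good and $\rho(mn)\le m^2\rho(n)$. Therefore $\rho(N)\le\lceil N/n\rceil^2\rho(n)$ for all $N$, and $\limsup_N\rho(N)/N^2\le\rho(n)/n^2$ for every $n$. So the upper limit is at most the infimum, which is at most the lower limit.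
\end{proof}

\section{Periodic words and thresholds}\label{sec:periodic}

Subadditivity ignores the adjacency between the last letter of one copy and the first letter of the next. Using it makes cheaper words available.

\begin{example}\label{ex:2112}
The word $z=(2,1,1,2)$ is not good: all four positions form a $3$-bounded set. In $z^R=(2,1,1,2,\,2,1,1,2,\dots)$, however, the outer letters of consecutive copies are adjacent and sum to $4$. Let $I$ be $\kappa$-bounded. If $\kappa<1$, then $I$ is empty. If $\kappa<2$, then $I$ contains at most one letter $1$ per copy and no letter $2$, so $|I|\le R$. If $\kappa<3$, then each of the pairs $(2,1)$ and $(1,2)$ in a copy contributes at most one position, so $|I|\le2R$. If $\kappa<4$, then each of the $R-1$ pairs $(2,2)$ loses a position, so $|I|\le 4R-(R-1)=3R+1$. Per copy, $z$ releases one new position at each of $\kappa=1,2,3,4$, as a good word is allowed to, up to a single excess $+1$ caused by the two ends of $z^R$.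
\end{example}

We record this behavior in a definition. A word $x$ of length $\ell$ \emph{has thresholds} $\tau_1,\dots,\tau_\ell$ (positive integers, repetitions allowed) if
\begin{equation}\label{eq:thr}
\alpha_\kappa(x^R)\le R\cdot\#\{j:\tau_j\le\kappa\}+1\qquad\text{for all integers }R\ge1\text{ and real }\kappa\ge0 .
\end{equation}
So $(2,1,1,2)$ has thresholds $1,2,3,4$. A good word $y$ of length $s$ has thresholds $1,\dots,s$, since $\alpha_\kappa(y^R)\le R\,\alpha_\kappa(y)\le R\min(\lfloor\kappa\rfloor,s)$. A finite multiset of positive integers is \emph{sparse} if, for each integer $k\ge0$, at most $k$ of its elements are at most $k$. Then for each real $\kappa\ge0$ at most $\lfloor\kappa\rfloor\le\kappa$ of its elements are at most $\kappa$. It helps to think of the integers $1,2,3,\dots$ as \emph{slots} that the thresholds occupy.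

The next lemma combines several words. Scaling by $R$ and repeating $R$ times works as in Lemma~\ref{lem:limit}; the new difficulty is the excess $+1$ of each word, and it is absorbed by adding the number of words to every letter, which costs only a term linear in $R$.

\begin{lemma}[Blow-up]\label{lem:blowup}
Let $x^{(1)},\dots,x^{(r)}$ be words with total length $L$ and total sum $\sigma$. Suppose that each $x^{(j)}$ has thresholds, and that all these thresholds together form a sparse multiset. Then $\rho(RL)\le R^2\sigma+rLR$ for all $R\ge1$, and $\lambda\le\sigma/L^2$.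
\end{lemma}

\begin{proof}
Let $X$ be the concatenation of the segments $(Rx^{(j)}+r)^R$ for $j=1,\dots,r$. Its length is $RL$ and its sum is $R(R\sigma+rL)$. Let $I$ be a nonempty set of positions and $\kappa=\omega_X(I)$; then $\kappa>r$, since every letter of $X$ exceeds $r$. Let $I_j$ be the part of $I$ in the $j$-th segment, viewed also as a set of positions of $x=(x^{(j)})^R$. Each clique $Q$ of $I_j$ satisfies $R\,x(Q)+r\le R\,x(Q)+r|Q|=X(Q)\le\kappa$. So $I_j$ is $\kappa'$-bounded in $(x^{(j)})^R$ for $\kappa'=(\kappa-r)/R$. Summing \eqref{eq:thr} over $j$ and using sparseness gives $|I|\le R\kappa'+r=\kappa$. Thus $X$ is good, which proves the first bound. Dividing by $(RL)^2$ and letting $R\to\infty$ gives the second.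
\end{proof}

For the single word $(2,1,1,2)$ the lemma gives $\lambda\le6/16$. To do better we need many words of the same shape, two small letters between two large ones, with adjustable thresholds.

\begin{lemma}[Blocks]\label{lem:block}
Let $z=(c,a,b,d)$ be a word with
\begin{equation}\label{eq:block}
a\le b,\qquad a+b\le c,\qquad a+b\le d,\qquad a+c\le b+d .
\end{equation}
Then $z$ has thresholds $t_1=a$, $t_2=a+b$, $t_3=a+c$, $t_4=c+d$, these satisfy $t_1\le t_2\le t_3\le t_4$, and $\sigma(z)=t_2+t_4$.
\end{lemma}

\begin{proof}
The ordering holds because $b>0$, $b\le c$ and $a\le d$, and the formula for the sum is immediate. Let $I$ be a $\kappa$-bounded set in $z^R$. We use exclusion in each range of $\kappa$.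

If $\kappa<a$, then $I=\emptyset$, because $a$ is the smallest letter by the first three inequalities of \eqref{eq:block}.

If $a\le\kappa<a+b$, then $c,d\ge a+b>\kappa$, so $I$ contains no letter $c$ or $d$, and at most one of the adjacent letters $a,b$ of each copy. So $|I|\le R$.

If $a+b\le\kappa<a+c$, then in each copy the adjacent pairs $(c,a)$ and $(b,d)$ have sums $a+c>\kappa$ and $b+d\ge a+c>\kappa$. So $|I|\le2R$.

If $a+c\le\kappa<c+d$, then each of the $R-1$ pairs formed by the $d$ of one copy and the $c$ of the next contributes at most one position. So $|I|\le4R-(R-1)=3R+1$.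

If $\kappa\ge c+d$, then $|I|\le4R$.
\end{proof}

We call a word satisfying \eqref{eq:block} a \emph{block}. The inequalities fix the order in which positions are released. If $c<a+b$, the nonadjacent letters $c,b$ of all copies form a set of size $2R$ that is $\kappa$-bounded for $\kappa=\max(b,c)<t_2$; if $d<a+b$, the letters $a,d$ do the same. If $b+d<a+c$ and $a\le d$, the letters $a,b,d$ of all copies form a set of size $3R$ that is $\kappa$-bounded for $\kappa=b+d<t_3$.

The identity $\sigma(z)=t_2+t_4$ guides everything that follows: a block occupies four slots and pays for two of them.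

\begin{example}\label{ex:base}
Fix $q\ge1$ and take the $q$ words $(2q,\,u,\,q,\,q+u)$ for $u=1,\dots,q$; for $q=1$ this is Example~\ref{ex:2112}. They are blocks: $u\le q$, $q+u\le2q$, $a+b=d$, and $a+c=2q+u=b+d$. The thresholds $u,\ q+u,\ 2q+u,\ 3q+u$ occupy each of the slots $1,\dots,4q$ exactly once, so they are sparse, with equality for every $k\le4q$. The total sum is $\sum_{u=1}^q(4q+2u)=5q^2+q$. Lemma~\ref{lem:blowup} gives $\lambda\le(5q^2+q)/(4q)^2$ for all $q$, hence $\lambda\le\frac5{16}$.
\end{example}

\section{The upper bounds}\label{sec:upper}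

No slot is wasted in Example~\ref{ex:base}, but the lowest slots are used badly. We add $s$ letters, with $s$ small compared with $q$, and count the price. At the ratio $\frac5{16}$, a length of $4q+s$ allows the sum
\[
\tfrac5{16}(4q+s)^2=5q^2+\tfrac52qs+\tfrac5{16}s^2 ,
\]
so we gain if the $s$ letters cost less than about $\frac52qs$.

A good word of length $s$ costs at most $s(s+1)/2$, which is negligible against $qs$, but it occupies the slots $1,\dots,s$. So we discard the blocks with $u=1,\dots,s$, each of sum about $4q$, and look for $s$ new blocks. Their first thresholds can take the slots $u=q+1,\dots,q+s$, which the discarded blocks have vacated. For $a=u$, the inequalities \eqref{eq:block} force $b\ge u$ and $c,d\ge2u$, so the cheapest choice is $(2u,u,u,2u)$, of sum about $6q$. The exchange costs about $2qs$, and $2<\frac52$.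

A second saving improves the term in $s^2$. The new second thresholds are $2q+2,2q+4,\dots,2q+2s$, while the slots $2q+1,\dots,2q+s$ have been vacated. This leaves room to lower the letter $c$ of the old block with index $u\in\{s+1,\dots,2s\}$ by $2s-u$, which lowers its thresholds $t_3$ and $t_4$ by the same amount and saves $s(s-1)/2$ in total. We arrive at the following family.

\begin{proposition}\label{prop:family}
For integers $s\ge1$ and $q\ge2s$,
\[
\lambda\,(4q+s)^2\le5q^2+2qs+\tfrac32s^2+\rho(s)+q+\tfrac52s .
\]
\end{proposition}

\begin{proof}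
Take one good word $y$ of length $s$ and sum $\rho(s)$, with thresholds $1,\dots,s$, and one word $(c,a,b,d)$ for each $u=s+1,\dots,q+s$, as follows.
\[
\begin{array}{c|c|c|c}
\text{type}&\text{range of }u&(c,a,b,d)&(t_1,t_2,t_3,t_4)\\ \hline
\mathrm A&s<u\le2s&(2q+u-2s,\ u,\ q,\ q+u)&(u,\ q+u,\ 2q+2(u-s),\ 3q+2(u-s))\\
\mathrm B&2s<u\le q&(2q,\ u,\ q,\ q+u)&(u,\ q+u,\ 2q+u,\ 3q+u)\\
\mathrm C&q<u\le q+s&(2u,\ u,\ u,\ 2u)&(u,\ 2u,\ 3u,\ 4u)
\end{array}
\]
There are $q$ such words, so the total length is $L=4q+s$.

\emph{The words are blocks.} For type A: $a\le b$ since $u\le2s\le q$; $a+b=q+u\le2q+u-2s=c$ since $q\ge2s$; $a+b=d$; and $a+c=2q+2u-2s\le2q+u=b+d$ since $u\le2s$. Type B was checked in Example~\ref{ex:base}. For type C all four inequalities of \eqref{eq:block} are equalities.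

\emph{The thresholds are sparse.} Sort them into four rows, putting the thresholds of $y$ into the first. With $i$ running over $1,\dots,s$, the rows are
\[
\begin{array}{ll}
\text{row 1 ($y$ and $t_1$):}&\{1,\dots,q+s\},\\
\text{row 2 ($t_2$):}&\{q+s+1,\dots,2q\}\cup\{2q+2i\},\\
\text{row 3 ($t_3$):}&\{2q+2i\}\cup\{2q+2s+1,\dots,3q\}\cup\{3q+3i\},\\
\text{row 4 ($t_4$):}&\{3q+2i\}\cup\{3q+2s+1,\dots,4q\}\cup\{4q+4i\}.
\end{array}
\]
Row 1 has $q+s$ elements and each other row has $q$. For an integer $k\ge0$ let $E_j$ be the number of elements of row $j$ that are at most $k$, and $E=E_1+\dots+E_4$. We show $E\le k$. The hypothesis $q\ge2s$ gives $2q+2s\le3q$ and $3q+2s\le4q$, so the ranges below are in order and cover all $k$.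
\begin{itemize}
\item $0\le k\le2q$. The thresholds up to $2q$ are $1,\dots,2q$, each once, so $E=k$.
\item $k=2q+h$ with $0\le h\le2s$. Here $E_1=q+s$, $E_2=q-s+\lfloor h/2\rfloor$, $E_3=\lfloor h/2\rfloor$ and $E_4=0$, so $E=2q+2\lfloor h/2\rfloor\le k$.
\item $2q+2s\le k\le3q$. Here $E_1=q+s$, $E_2=q$, $E_3=s+(k-2q-2s)$ and $E_4=0$, so $E=k$.
\item $k=3q+h$ with $0\le h\le q$. Here $E_1+E_2=2q+s$ and $E_3=q-s+\min(\lfloor h/3\rfloor,s)$. If $h\le2s$, then $E_4=\lfloor h/2\rfloor$ and $E\le3q+\frac h3+\frac h2\le k$. If $h\ge2s$, then $E_4=s+(h-2s)=h-s$ and $E\le3q+s+h-s=k$.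
\item $k=4q+h$ with $h\ge0$. Here $E_1+E_2+E_3\le3q+s$ and $E_4\le q-s+\lfloor h/4\rfloor$, so $E\le4q+\frac h4\le k$.
\end{itemize}

\emph{The total sum.} Using $\sigma(z)=t_2+t_4$, the three types contribute
\begin{align*}
\mathrm A:&\quad\sum_{u=s+1}^{2s}(4q-2s+3u)=s(4q-2s)+\tfrac32s(3s+1)=4qs+\tfrac52s^2+\tfrac32s,\\
\mathrm B:&\quad\sum_{u=2s+1}^{q}(4q+2u)=4q(q-2s)+q(q+1)-2s(2s+1)\\
&\qquad\qquad\qquad\qquad\;=5q^2-8qs-4s^2+q-2s,\\
\mathrm C:&\quad\sum_{u=q+1}^{q+s}6u=6qs+3s^2+3s .
\end{align*}
Adding these and $\rho(s)$ gives the right side of the proposition, and Lemma~\ref{lem:blowup} finishes the proof.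
\end{proof}

To choose the proportion of $s$ and $q$, put $L=4q+s$ and $\theta=s/L$, so that $q=(1-\theta)L/4$. For any real $\mu$,
\begin{equation}\label{eq:theta}
\begin{aligned}
\frac{5q^2+2qs+(\frac32+\mu)s^2}{L^2}&=\tfrac5{16}(1-\theta)^2+\tfrac12\theta(1-\theta)+\left(\tfrac32+\mu\right)\theta^2\\
&=\tfrac5{16}-\tfrac18\theta+\left(\tfrac{21}{16}+\mu\right)\theta^2 .
\end{aligned}
\end{equation}
For $\mu\ge0$ the last expression is smallest at $\theta=1/(21+16\mu)$, where it equals $\frac5{16}-\frac\theta{16}$. The bound $\rho(s)\le s(s+1)/2$ corresponds to $\mu=\frac12$ and $\theta=\frac1{29}$, that is, $q=7s$.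

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The first statement is Lemma~\ref{lem:limit}. Apply Proposition~\ref{prop:family} with $q=7s$ and $\rho(s)\le s(s+1)/2$ from Lemma~\ref{lem:simple}. The quadratic terms add up to $(245+14+\frac32+\frac12)s^2=261s^2$ and the linear terms to $(7+\frac52+\frac12)s=10s$, so
\[
\lambda\le\frac{261s^2+10s}{(29s)^2}=\frac9{29}+\frac{10}{841s}\qquad(s\ge1).
\]
Hence $\lambda\le\frac9{29}=\frac5{16}-\frac1{464}$. If $|\rho(n)-\frac5{16}n^2|\le Mn$ held for all $n$, then $\rho(n)/n^2$ would tend to $\frac5{16}$, a contradiction.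
\end{proof}

The word $y$ may be any good word, so we may take an optimal one. Then the unknown $\lambda$ appears on both sides of Proposition~\ref{prop:family}, and the inequality can be solved for it.

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:bounds}]
Let $\theta_0=1/(21+16\lambda)\in(0,\frac1{21}]$, and for $s\ge1$ let $q=\lceil s(1-\theta_0)/(4\theta_0)\rceil$. Since $(1-\theta_0)/(4\theta_0)\ge5$, we have $q\ge2s$, and $s/(4q+s)\to\theta_0$ as $s\to\infty$. Divide the inequality of Proposition~\ref{prop:family} by $(4q+s)^2$ and let $s\to\infty$. The linear terms vanish and $\rho(s)/s^2\to\lambda$, so \eqref{eq:theta} with $\mu=\lambda$ gives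
\[
\lambda\le\frac5{16}-\frac1{16(21+16\lambda)} .
\]
Multiplying by $16(21+16\lambda)$ yields $256\lambda^2+336\lambda\le104+80\lambda$, that is, $32\lambda^2+32\lambda-13\le0$. The larger root of this quadratic is $(-32+\sqrt{2688})/64=(\sqrt{42}-4)/8$.
\end{proof}

\section{The lower bound}\label{sec:lower}

The proof of $\rho(n)>n^2/4$ discards half of the positions with small letters, as if each of them were always in conflict with a neighbor. But two adjacent letters $x_i,x_{i+1}$ are in conflict only while $\max(x_i,x_{i+1})\le\kappa<x_i+x_{i+1}$, and this range of $\kappa$ is short when one of the letters is small. Outside such ranges a position counts fully. To exploit this we write down one inequality for each $\kappa$ and average them with a weight.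

Let $x$ be a good word of length $n$. For real $\kappa\ge0$ let $B_\kappa$ be the graph with vertex set $V_\kappa=\{i:x_i\le\kappa\}$ whose edges are the pairs $\{i,i+1\}\subseteq V_\kappa$ with $x_i+x_{i+1}>\kappa$. A set is $\kappa$-bounded exactly when it is an independent set of $B_\kappa$, that is, a subset of $V_\kappa$ containing no edge. Let $U_\kappa$ be the set of vertices of $B_\kappa$ that lie on an edge. The vertices in $V_\kappa\setminus U_\kappa$, together with the larger of the two parity classes of $U_\kappa$, form an independent set, so \eqref{eq:good} gives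
\begin{equation}\label{eq:kappa}
|V_\kappa|-\tfrac12|U_\kappa|\le\kappa\qquad(\kappa\ge0).
\end{equation}
Let $A_i=\{\kappa:i\in U_\kappa\}$. The edge $\{i,j\}$ with $j=i\pm1$ is present exactly for $\kappa\in[\max(x_i,x_j),\,x_i+x_j)$, an interval of length $\min(x_i,x_j)\le x_i$ contained in $[x_i,\infty)$. Since $i$ has at most two neighbors,
\begin{equation}\label{eq:Ai}
A_i\subseteq[x_i,\infty),\qquad|A_i|\le2x_i ,
\end{equation}
where $|A_i|$ is the total length of $A_i$.

A \emph{weight} is a nonnegative step function $w$ on $[0,\infty)$ that vanishes for large arguments. Put $W(\xi)=\int_\xi^\infty w(t)\,dt$, and for $\xi>0$ and a finite union of intervals $A$ put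
\[
f(\xi,A)=\xi+W(\xi)-\tfrac12\int_Aw(t)\,dt .
\]

\begin{lemma}\label{lem:weight}
Let $w$ be a weight and $\varphi$ a real number with $f(\xi,A)\ge\varphi$ whenever $A\subseteq[\xi,\infty)$ and $|A|\le2\xi$. Then $\rho(n)/n^2\ge\varphi-\int_0^\infty t\,w(t)\,dt$ for all $n\ge1$.
\end{lemma}

\begin{proof}
Let $x$ be good of length $n$, and rescale: $\xi_i=x_i/n$ and $A_i'=\{\kappa/n:\kappa\in A_i\}$. Multiply \eqref{eq:kappa} by $w(\kappa/n)$ and integrate over $\kappa=nt$. Position $i$ belongs to $V_{nt}$ for $t\ge\xi_i$ and to $U_{nt}$ for $t\in A_i'$, so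
\[
n\sum_{i=1}^n\Bigl(W(\xi_i)-\tfrac12\int_{A_i'}w(t)\,dt\Bigr)\le n^2\int_0^\infty t\,w(t)\,dt .
\]
Divide by $n^2$ and add $\frac1n\sum_i\xi_i=\sigma(x)/n^2$ to both sides. The left side becomes $\frac1n\sum_if(\xi_i,A_i')$, which is at least $\varphi$ by \eqref{eq:Ai}.
\end{proof}

It remains to choose $w$. Since $A\subseteq[\xi,\infty)$, we always have $\int_Aw\le W(\xi)$, and so
\begin{equation}\label{eq:crude}
f(\xi,A)\ge\xi+\tfrac12W(\xi).
\end{equation}
The right side is constant in $\xi$ on an interval where $w=2$. The weight $w=2$ on $[0,\frac12)$ makes it at least $\frac12$ everywhere and has $\int tw=\frac14$, which gives $\lambda\ge\frac14$ again. This does not use $|A|\le2\xi$. With that condition, small $\xi$ have room to spare, so we remove the weight below a point $\beta$, and we add weight of height $1$ above $\frac12$ to raise $\varphi$.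

\begin{lemma}\label{lem:phi}
Let $0\le\beta\le\frac12\le\gamma$, and let $w=2$ on $[\beta,\frac12)$, $w=1$ on $[\frac12,\gamma)$, and $w=0$ elsewhere. Then the hypothesis of Lemma~\ref{lem:weight} holds with $\varphi=\frac14+\min\bigl(\frac\gamma2,\ \gamma-\frac32\beta\bigr)$, and $\int_0^\infty t\,w(t)\,dt=\frac18-\beta^2+\frac12\gamma^2$.
\end{lemma}

\begin{proof}
The integral is $(\frac14-\beta^2)+\frac12(\gamma^2-\frac14)$. Let $A\subseteq[\xi,\infty)$ and $|A|\le2\xi$. For $\xi\ge\beta$ we use \eqref{eq:crude}.

If $\xi\ge\gamma$, then $W(\xi)=0$ and $f\ge\xi\ge\gamma\ge\frac14+\frac\gamma2$, because $\gamma\ge\frac12$.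

If $\frac12\le\xi\le\gamma$, then $W(\xi)=\gamma-\xi$ and $f\ge\frac\xi2+\frac\gamma2\ge\frac14+\frac\gamma2$.

If $\beta\le\xi\le\frac12$, then $W(\xi)=(1-2\xi)+(\gamma-\frac12)$ and $f\ge\frac14+\frac\gamma2$.

If $\xi<\beta$, then $W(\xi)=(1-2\beta)+(\gamma-\frac12)=\frac12-2\beta+\gamma$. Here we use the bound on $|A|$. The weight is at most $1$ plus the indicator function of $[\beta,\frac12)$, so $\int_Aw\le|A|+(\frac12-\beta)\le2\xi+\frac12-\beta$. The terms in $\xi$ cancel:
\[
f\ge\xi+\left(\tfrac12-2\beta+\gamma\right)-\xi-\tfrac12\left(\tfrac12-\beta\right)=\tfrac14+\gamma-\tfrac32\beta .\qedhere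
\]
\end{proof}

\begin{proof}[Proof of the lower bounds in Theorem~\ref{thm:bounds}]
The two terms of the minimum in Lemma~\ref{lem:phi} agree when $\gamma=3\beta$, which is allowed for $\frac16\le\beta\le\frac12$. Then Lemma~\ref{lem:weight} gives
\[
\frac{\rho(n)}{n^2}\ge\left(\tfrac14+\tfrac32\beta\right)-\left(\tfrac18+\tfrac72\beta^2\right)=\tfrac18+\tfrac32\beta-\tfrac72\beta^2 .
\]
The right side is largest at $\beta=\frac3{14}$, where $\gamma=\frac9{14}$, $\varphi=\frac47$ and $\int tw=\frac27$. So $\rho(n)\ge\frac27n^2$ for every $n$, and hence $\lambda\ge\frac27$. The inequality $\rho(n)\ge\lambda n^2$ holds because $\lambda$ is the infimum in Lemma~\ref{lem:limit}.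
\end{proof}

\begin{thebibliography}{1}

\bibitem{SK}
Marek Szyku{\l}a and Andrzej Kisielewicz,
\emph{Rainbow Induced Subgraphs in Replication Graphs},
arXiv:1201.5340 (2012).

\end{thebibliography}
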